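# Odd colorings of bipartite circle graphs: from four colors to six

## Four colors on complete bipartite graphs, trees and even cycles

We color the vertices of a graph properly, with an extra parity demand: every vertex that has a neighbor must see some color an odd number of times. How many colors are needed if the graph is bipartite and is the crossing graph of chords of a circle? The answer one would first guess is *four*. The 4-cycle needs four, as we check in a moment, and the first families one tries need no more. The question whether four always suffice comes from James Davies, Meike Hatzel, Kolja Knauer, Rose McCarty, Torsten Ueckerdt, "Odd coloring graphs with linear neighborhood complexity", arXiv:2506.08926 (2025). The problem statement records that $98$ colors always suffice. We shall see that four is the wrong guess, and that the right number is six.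

All graphs are finite.

**Definition (odd coloring).** An *odd coloring* of a graph $G$ is a proper vertex coloring such that for each non-isolated vertex $v$ there is a color that appears on an odd number of vertices of the open neighborhood $N(v)$. The *odd chromatic number* $\chi_{\mathrm o}(G)$ is the minimum number of colors in an odd coloring.

Giving all vertices different colors is an odd coloring, so $\chi_{\mathrm o}(G)$ exists and is at most the number of vertices. One small observation will be used again and again:

> A vertex of degree $2$ forces its two neighbors to have different colors.

Indeed, if both had the same color, that color would occur twice in the neighborhood and every other color zero times.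

Examples. $\chi_{\mathrm o}(K_1)=1$ and $\chi_{\mathrm o}(K_2)=2$. For the path $P_3$ on three vertices, the center forces the two leaves to differ, and the center differs from both, so $\chi_{\mathrm o}(P_3)=3$. The star $K_{1,3}$ needs only $2$ colors: three leaves of one color are an odd number. Since $P_3$ is an induced subgraph of $K_{1,3}$, the parameter $\chi_{\mathrm o}$ can go *down* when we add vertices. So a lower bound for a subgraph is not automatically a lower bound for the whole graph. Finally, in $C_4=v_1v_2v_3v_4$ the vertex $v_1$ forces $v_2,v_4$ to differ and $v_2$ forces $v_1,v_3$ to differ. With properness all four colors are different, so $\chi_{\mathrm o}(C_4)=4$.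

**Definition (circle graph).** A *circle graph* is the intersection graph of a finite set of chords of a circle: vertices are chords, and two are adjacent if and only if the chords cross. A *bipartite circle graph* is a circle graph that is bipartite.

We always choose the chords with all endpoints distinct. Two chords then cross if and only if their endpoints interleave on the circle. So a circle graph can be described by a cyclic word in which each letter occurs exactly twice: two letters $x,y$ are adjacent when they appear in the cyclic order $x\,y\,x\,y$. Every such word defines a circle graph. Put differently, $y$ is adjacent to $x$ exactly when $y$ occurs exactly once between the two occurrences of $x$.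

Now we test the guess.

*Complete bipartite graphs.* The word
$$a_1\cdots a_m\; b_1\cdots b_n\; a_m\cdots a_1\; b_n\cdots b_1$$
gives $K_{m,n}$: the $a$'s are nested, the $b$'s are nested, and each $a_i$ interleaves with each $b_j$. Color one $a$ with $1$, the other $a$'s with $2$, one $b$ with $3$, the other $b$'s with $4$. Every $b$ sees color $1$ exactly once and every $a$ sees color $3$ exactly once. Four colors suffice.

*Trees.* A tree is a circle graph by induction. A single vertex is the word $vv$. To attach a leaf $\ell$ to a vertex $v$, replace one occurrence of $v$ in the word by $\ell v\ell$; then $\ell$ interleaves with $v$ only. Three colors suffice: choose a root, color it $1$, color one of its children (if any) $2$ and the other children $3$. Then go outward: if $v$ is not the root and has parent $p$, give all children of $v$ the third color, different from those of $v$ and $p$. The color of $p$ then occurs exactly once in $N(v)$, and the root sees color $2$ exactly once.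

*Even cycles.* For $n\ge 3$ concatenate the two-letter blocks $v_i v_{i-1}$ for $i=1,\dots,n$, with $v_0=v_n$. Between the two occurrences of $v_i$ (first in block $i$, second in block $i+1$) stand exactly $v_{i-1}$ and $v_{i+1}$, so the word gives $C_n$. In an odd coloring of $C_n$ any three consecutive vertices have different colors, and this condition also suffices. Concatenating color blocks $123$ and $1234$ around the cycle achieves it, and every even $n\ge 4$ has the form $3s+4t$: take $t=0,1,2$ according to $n\equiv 0,1,2 \pmod 3$, where in the last case $n\ge 8$. Four colors suffice.

So the guess survives three families.

## Two palettes of size two, and a linear system over $\mathbb F_2$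

How might one try to prove the guess? Let $G$ have bipartition $(A,B)$. The sensible first approach is to use separate palettes: colors $1,2$ on $A$ and colors $3,4$ on $B$. Properness is then automatic. Also, the condition at a vertex $b\in B$ only involves the coloring of $A$, because $N(b)\subseteq A$; and vice versa. So the problem splits into two independent one-sided problems. This is how we colored $K_{m,n}$.

The one-sided problem with two colors is linear algebra. Write the coloring of $A$ as a function $x:A\to\mathbb F_2$. If $b$ has odd degree, the two color counts on $N(b)$ add up to an odd number, so one of them is odd and $b$ is satisfied for free. If $b$ has even positive degree, the two counts have the same parity, and $b$ is satisfied if and only if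
$$\sum_{a\in N(b)}x_a=1\quad\text{in }\mathbb F_2 .$$
So we need a system of inhomogeneous linear equations to be solvable. It stops being solvable at the first dependency of the wrong parity. Take $A=\{a_1,a_2,a_3,a_4\}$ and three vertices in $B$ with neighborhoods $\{a_1,a_2\}$, $\{a_3,a_4\}$, $\{a_1,a_2,a_3,a_4\}$. The equations are
$$x_1+x_2=1,\qquad x_3+x_4=1,\qquad x_1+x_2+x_3+x_4=1,$$
and the first two add up to $x_1+x_2+x_3+x_4=0$. Chords realize this easily: draw $a_1,\dots,a_4$ parallel, let one short chord cross $a_1,a_2$, another cross $a_3,a_4$, and a longer one around both cross all four.

The obstruction deserves to be a lemma. We include a fourth vertex $c_{23}$ as well, since it belongs to the graphs we are about to build.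

**Lemma A.** Let a graph contain vertices $a_1,\dots,a_4$ and vertices with neighborhoods
$$N(c_{12})=\{a_1,a_2\},\quad N(c_{23})=\{a_2,a_3\},\quad N(c_{34})=\{a_3,a_4\},\quad N(c_{1234})=\{a_1,a_2,a_3,a_4\}.$$
Suppose the $a$'s are colored so that each of these four $c$-vertices has a color occurring an odd number of times on its neighborhood. Then at least three colors occur on $a_1,\dots,a_4$. In particular this holds in every odd coloring of the graph.

**Proof.** The degree-2 vertices $c_{12},c_{23},c_{34}$ force consecutive vertices among $a_1,a_2,a_3,a_4$ to have different colors. If at most two colors occurred, the pattern would be $x,y,x,y$. Then every color would occur $0$ or $2$ times on $N(c_{1234})$, a contradiction. $\square$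

(One can reach the contradiction without $c_{23}$: with two colors, $a_1\ne a_2$ and $a_3\ne a_4$ already mean that each color occurs twice. Keeping $c_{23}$ does no harm.)

The failure of the two-palette approach does *not* yet refute the guess. Consider the graph on the eight vertices $a_1,\dots,a_4,c_{12},c_{23},c_{34},c_{1234}$ alone. It has an odd coloring with four colors in which the two classes share colors:
$$a_1,a_2,a_3,a_4\mapsto 1,2,1,3,\qquad c_{12}\mapsto 3,\quad c_{23}\mapsto 4,\quad c_{34}\mapsto 2,\quad c_{1234}\mapsto 4 .$$
It is proper: $c_{12}$ sees $1,2$; $c_{23}$ sees $2,1$; $c_{34}$ sees $1,3$; $c_{1234}$ sees $1,2,1,3$. This list also shows the odd condition at the $c$'s. And $N(a_1)$ has colors $3,4$; $N(a_2)$ has $3,4,4$; $N(a_3)$ has $4,2,4$; $N(a_4)$ has $2,4$. So to beat four colors we must prevent the other class from reusing the colors of the $a$'s.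

## A chord diagram in which the palettes are forced apart

There is a simple way to forbid reuse: add chords $b_j$ that cross *every* $a_i$. Then no color of an $a$ can occur on a $b$. If the $b$'s are themselves forced to show several colors, we add up.

**Theorem 1.** There is a bipartite circle graph $G_{16}$ on 16 vertices with $\chi_{\mathrm o}(G_{16})\ge 6$. It has an induced subgraph $G_{11}$ on 11 vertices with $\chi_{\mathrm o}(G_{11})=5$.

So the answer to the question is no. The proof is by hand.

**Step 1: the word.** The purpose is to realize four parallel "horizontal" chords $a_i$, four parallel "vertical" chords $b_j$, and small chords imposing Lemma A on both families. The letters are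
$$a_1,\dots,a_4,\quad b_1,\dots,b_4,\quad c_{12},c_{23},c_{34},c_{1234},\quad t_{12},t_{23},t_{34},t_{1234},$$
and the cyclic word is the concatenation, in this order, of four blocks:

* Top: $\;t_{1234}\,t_{12}\,b_1\,b_2\,t_{12}\,t_{34}\,b_3\,b_4\,t_{34}\,t_{1234}$
* Right: $\;a_1\,c_{23}\,a_2\,a_3\,c_{23}\,a_4$
* Bottom: $\;b_4\,t_{23}\,b_3\,b_2\,t_{23}\,b_1$
* Left: $\;c_{1234}\,c_{34}\,a_4\,a_3\,c_{34}\,c_{12}\,a_2\,a_1\,c_{12}\,c_{1234}$

Each letter occurs exactly twice: each $b_j$ once in Top and once in Bottom, each $a_i$ once in Right and once in Left, and each $c$ and each $t$ twice inside one block.

**Step 2: the adjacencies.** The purpose is to check that the graph is bipartite and to know all neighborhoods.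

The cyclic order of blocks is Top, Right, Bottom, Left, so each $b_j$ and each $a_i$ appear in the order $b_j\,a_i\,b_j\,a_i$. Hence every $a_i$ is adjacent to every $b_j$. The $a$'s appear as $a_1a_2a_3a_4$ in Right and then as $a_4a_3a_2a_1$ in Left; they are nested and so pairwise nonadjacent. The $b$'s appear as $b_1b_2b_3b_4$ in Top and $b_4b_3b_2b_1$ in Bottom, so they too are pairwise nonadjacent.

Both occurrences of a $c$-letter lie in one block, so its neighbors are the letters that occur exactly once between them. In Right, between the two $c_{23}$ stand $a_2,a_3$. In Left, between the two $c_{34}$ stand $a_4,a_3$; between the two $c_{12}$ stand $a_2,a_1$; between the two $c_{1234}$ stand $a_4,a_3,a_2,a_1$ once each, and $c_{34},c_{12}$ twice each. Thus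
$$N(c_{12})=\{a_1,a_2\},\quad N(c_{23})=\{a_2,a_3\},\quad N(c_{34})=\{a_3,a_4\},\quad N(c_{1234})=\{a_1,a_2,a_3,a_4\}.$$
The same reading in Top (for $t_{12},t_{34},t_{1234}$) and Bottom (for $t_{23}$) gives
$$N(t_{12})=\{b_1,b_2\},\quad N(t_{23})=\{b_2,b_3\},\quad N(t_{34})=\{b_3,b_4\},\quad N(t_{1234})=\{b_1,b_2,b_3,b_4\}.$$
So every edge joins an $a$ to a $b$, an $a$ to a $c$, or a $t$ to a $b$. The graph $G_{16}$ is bipartite with classes $\{a_i\}\cup\{t\text{'s}\}$ and $\{b_j\}\cup\{c\text{'s}\}$.

**Step 3: $G_{16}$ needs six colors.** Take any odd coloring. By Lemma A at least three colors occur on the $a$'s. By the same lemma with $b$'s and $t$'s in place of $a$'s and $c$'s, at least three colors occur on the $b$'s. Every $a_i$ is adjacent to every $b_j$, so the two color sets are disjoint. At least six colors are used.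

**Step 4: $G_{11}$ has odd chromatic number exactly five.** The purpose is to find a graph realizing the value $5$. Let
$$G_{11}=G_{16}-\{b_3,b_4,t_{23},t_{34},t_{1234}\}.$$
Deleting chords from a diagram deletes vertices from the graph, so induced subgraphs of bipartite circle graphs are bipartite circle graphs. The remaining vertices are $a_1,\dots,a_4$, $b_1,b_2$, the four $c$'s and $t_{12}$.

*Lower bound.* The $c$'s still have their full neighborhoods, so by Lemma A at least three colors occur on the $a$'s. The vertices $b_1,b_2$ are adjacent to all $a$'s, so they avoid these colors, and they differ from each other because $N(t_{12})=\{b_1,b_2\}$. At least five colors are used.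

*Upper bound.* Color
$$a_1,a_2,a_3,a_4\mapsto 1,2,1,3,\qquad t_{12}\mapsto 1,\qquad b_1\mapsto 4,\quad b_2\mapsto 5,\qquad \text{all }c\text{'s}\mapsto 4 .$$
One class uses $\{1,2,3\}$ and the other $\{4,5\}$, so this is proper. For the odd condition:

* Color $5$ occurs only on $b_2$, which lies in every $N(a_i)$ and in $N(t_{12})$; there it occurs exactly once.
* Color $2$ occurs only on $a_2$, which lies in $N(b_1),N(b_2),N(c_{12}),N(c_{23}),N(c_{1234})$; there it occurs exactly once.
* $N(c_{34})=\{a_3,a_4\}$ has colors $1,3$.

This proves Theorem 1. $\blacksquare$

The graph $G_{16}$ itself can be colored with six colors by hand. Color the $a$'s $1,2,1,3$, the $b$'s $4,5,4,6$, all $c$'s $4$, all $t$'s $1$. The classes use $\{1,2,3\}$ and $\{4,5,6\}$. Each $N(a_i)$ contains all $b$'s and otherwise only $c$'s, so it has color $5$ exactly once; each $N(b_j)$ has color $2$ exactly once for the same reason. The vertices $c_{12},c_{23},c_{1234}$ see color $2$ once, $c_{34}$ sees $1,3$, and the $t$'s are handled in the same way: $t_{12},t_{23},t_{1234}$ see color $5$ once and $t_{34}$ sees $4,6$. So $\chi_{\mathrm o}(G_{16})=6$. The coloring uses two disjoint palettes of size *three*. That turns out to be possible always.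

## Chords of one class as the edges of a tree

**Theorem 2.** Every bipartite circle graph $G$ satisfies $\chi_{\mathrm o}(G)\le 6$. Hence the maximum of $\chi_{\mathrm o}$ over bipartite circle graphs is exactly $6$, attained by $G_{16}$. Every value $1,2,\dots,6$ is attained.

The proof uses the Four Color Theorem (Appel–Haken, *Illinois J. Math.* 21 (1977); Robertson–Sanders–Seymour–Thomas, *J. Combin. Theory Ser. B* 70 (1997)) in this form: every loopless planar graph, parallel edges allowed, has a proper 4-coloring. Theorem 1 did not use it.

**Step 1: reduction to one class.** The purpose is to reach a one-sided problem, as in the two-palette attempt but with palettes of size three. Isolated vertices may receive any color and affect no condition, so we may assume that $G$ has none (if nothing is left, one color was enough). Let $(A,B)$ be the bipartition. We claim it suffices to prove: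

> $(*)$ There is a map $c:A\to\{1,2,3\}$ such that for every $b\in B$ some color occurs an odd number of times on $N(b)$.

Exchanging the roles of $A$ and $B$, we then also get a map $c':B\to\{4,5,6\}$ such that for every $a\in A$ some color occurs an odd number of times on $N(a)$. Together $c$ and $c'$ form a coloring with six colors. It is proper because all edges run between $A$ and $B$ and the palettes are disjoint, and it satisfies the odd condition at every vertex.

With two colors, the one-sided problem was a linear system, and it could be inconsistent. With three colors we need to use the chords. The next two steps extract what they tell us about the sets $N(b)$.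

**Step 2: the tree of regions.** The purpose is to turn the chords of $A$ into edges of a tree. Represent $G$ by chords of a closed round disk $D$ with distinct endpoints. The chords in $A$ do not cross and share no endpoints, so they are pairwise disjoint. They cut $D$ into regions; we take the regions closed. Each is an intersection of $D$ with closed half-planes, hence convex. There are exactly $|A|+1$ of them: draw the chords one at a time; each new chord misses the earlier ones, so it lies in a single current region and cuts it into two.

Each chord $a\in A$ borders exactly two regions, one on each of its sides, because no other chord touches it. Let $T$ be the graph whose vertices are the regions and whose edges are the chords $a\in A$, each joining the two regions on its two sides.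

$T$ is connected: given two regions, choose a point in the interior of each and travel along the straight segment between them. The segment meets each chord at most once, and different chords at different points since chords are disjoint. So it passes from region to region, crossing one chord at a time, and describes a walk in $T$. A connected graph with $|A|+1$ vertices and $|A|$ edges is a tree.

Moreover, for $a\in A$ the two components of $T-a$ consist of the regions on the two sides of $a$. Indeed, two regions on the same side of $a$ are joined by a walk as above whose segment stays on that side and never crosses $a$; and since $T$ is a tree, $T-a$ has exactly two components.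

**Step 3: neighborhoods are paths.** The purpose is to describe $N(b)$ in terms of $T$. Let $b\in B$. Neither endpoint of $b$ is an endpoint of a chord in $A$, so each endpoint lies on the boundary of a unique region. Call these regions $r_b$ and $s_b$. A chord $a\in A$ crosses $b$ if and only if the endpoints of $b$ lie on different sides of $a$, that is, if and only if $r_b$ and $s_b$ lie in different components of $T-a$. In a tree, removing the edge $a$ separates two vertices exactly when $a$ lies on the path between them. Therefore
$$N(b)=\text{the set of edges of the path }P_b\text{ of }T\text{ from }r_b\text{ to }s_b. \tag{1}$$
Since $b$ is not isolated, $P_b$ has an edge, so $r_b\neq s_b$.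

*Example.* Take $A=\{a_1,\dots,a_4\}$ and $B=\{c_{12},c_{23},c_{34},c_{1234}\}$, with the Right and Left blocks of the word above. The four parallel chords give five regions $r_0,\dots,r_4$, with $a_i$ between $r_{i-1}$ and $r_i$, so $T$ is a path. Reading off the positions of the endpoints, $c_{12}$ runs from $r_0$ to $r_2$, $c_{23}$ from $r_1$ to $r_3$, $c_{34}$ from $r_2$ to $r_4$, and $c_{1234}$ from $r_0$ to $r_4$. The paths between these pairs have edge sets $\{a_1,a_2\}$, $\{a_2,a_3\}$, $\{a_3,a_4\}$, $\{a_1,a_2,a_3,a_4\}$, as (1) says.

## Differences of a potential with values in $\mathbb F_2^2$

Now we look for the coloring $c$. Name the three colors by the three nonzero elements $\alpha,\beta,\gamma=\alpha+\beta$ of $\mathbb F_2^2$. If every color occurs an even number of times on $N(b)$, then $\sum_{a\in N(b)}c(a)=0$. So it is *enough* to make this sum nonzero for every $b$. By (1) it is a sum along a path in a tree. Sums along paths are easy to control if the summands are differences: suppose $c(a)=q(r)+q(r')$ for a function $q$ on the regions, where $a$ joins $r$ and $r'$. Then the sum over $P_b$ telescopes to $q(r_b)+q(s_b)$. What we need from $q$ is therefore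

* $q(r)\ne q(r')$ for every tree edge $rr'$, so that $c(a)$ is one of the three colors, and
* $q(r_b)\ne q(s_b)$ for every $b\in B$.

This says that $q$ is a proper coloring, with the four elements of $\mathbb F_2^2$ as colors, of the tree $T$ with one extra edge $r_bs_b$ for each $b$. The Four Color Theorem will supply it if that graph is planar.

**Step 4: the graph $H$ is planar.** The purpose is to make the Four Color Theorem applicable. Let $H$ be the multigraph obtained from $T$ by adding, for each $b\in B$, an edge joining $r_b$ and $s_b$. It may have parallel edges, but no loops, since $r_b\ne s_b$. Inside $D$ alone the picture is hopeless as it stands, because the $B$-chords cross the $A$-chords and run through the interiors of regions. But the $B$-chords do not cross each other, so we move them to a second disk: let $D'$ be a copy of $D$, glued to $D$ along the boundary circle. The result $D\cup D'$ is a sphere. Draw $H$ on it as follows.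

* Place a point $v_r$ in the interior of each region $r$. For each chord $a\in A$ on the boundary of $r$, draw the segment from $v_r$ to the midpoint of $a$. For each endpoint $p$ of a $B$-chord on the boundary of $r$, draw the segment from $v_r$ to $p$.
* The two segments ending at the midpoint of $a$ together form the tree edge $a$.
* The edge for $b\in B$ consists of the segments from $v_{r_b}$ and $v_{s_b}$ to the two endpoints of $b$, together with the copy of the chord $b$ in $D'$.

We check that no two edges meet except at common ends. Within one region $r$, all segments start at the interior point $v_r$ and end at distinct boundary points. A ray from an interior point of a compact convex set meets its boundary exactly once, so the segments have different directions. They meet only in $v_r$, and each stays in the interior of $r$ until its last point. Segments in different regions can meet only at the midpoint of a common chord $a$, where the two halves of the one edge $a$ are joined. In $D'$ the $B$-chords are pairwise noncrossing with distinct endpoints, hence disjoint, and they meet $D$ only in their endpoints on the circle. So this is an embedding of $H$ in the sphere, and $H$ is planar.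

**Step 5: the coloring.** The purpose is to produce $c$ and prove $(*)$. By the Four Color Theorem there is a proper coloring $q:V(H)\to\mathbb F_2^2$. For a tree edge $a=rr'$ put
$$c(a)=q(r)+q(r')\in\mathbb F_2^2\setminus\{0\}.$$
It is nonzero because $q$ is proper on $T\subseteq H$, so $c$ uses at most three colors. Let $b\in B$, and let $r_b=u_0,u_1,\dots,u_k=s_b$ be the vertices of $P_b$. By (1),
$$\sum_{a\in N(b)}c(a)=\sum_{i=1}^{k}\bigl(q(u_{i-1})+q(u_i)\bigr)=q(r_b)+q(s_b)\neq 0, \tag{2}$$
since each interior vertex of the path contributes twice and $r_bs_b$ is an edge of $H$. If every color occurred an even number of times on $N(b)$, the sum on the left would be $0$. So some color occurs an odd number of times. This proves $(*)$, and with Step 1 we get $\chi_{\mathrm o}(G)\le 6$.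

*Example, continued.* For the path $r_0,\dots,r_4$, the graph $H$ has the extra edges $r_0r_2$, $r_1r_3$, $r_2r_4$, $r_0r_4$. The values $q(r_0),\dots,q(r_4)=0,\alpha,\gamma,\beta,\alpha$ are a proper coloring: only $r_1$ and $r_4$ agree, and they are not adjacent. The differences on $a_1,\dots,a_4$ are $\alpha,\beta,\alpha,\gamma$, which is the pattern $1,2,1,3$ used earlier.

**Step 6: sharpness and the values $1,\dots,6$.** By Theorem 1, $\chi_{\mathrm o}(G_{16})\ge 6$, so $\chi_{\mathrm o}(G_{16})=6$ and the maximum is exactly $6$. The values $1,2,3,4,5,6$ are attained by $K_1,K_2,P_3,C_4,G_{11},G_{16}$ respectively. The first four were computed in the first section, where words for trees and even cycles were given, and all six are bipartite circle graphs. $\blacksquare$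

## The three-color statement and the Four Color Theorem

Could the Four Color Theorem be avoided in the proof of $(*)$? The next result shows that any proof of $(*)$ yields the Four Color Theorem by a short argument.

**Proposition 3.** The following statements are equivalent.

(i) Every loopless planar graph is 4-colorable.

(ii) For every bipartite circle graph with bipartition $(A,B)$ there is $c:A\to\{1,2,3\}$ such that every non-isolated $b\in B$ has some color occurring an odd number of times on $N(b)$.

In (ii), $3$ cannot be replaced by $2$. Indeed, take $G_{16}$ with $A=\{a_i\}\cup\{t\text{'s}\}$, so that $B$ contains the four $c$'s. Lemma A says that a map as in (ii) takes at least three values on $a_1,\dots,a_4$.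

The implication (i)$\Rightarrow$(ii) is Steps 2–5 above: delete isolated vertices first, and color those in $A$ arbitrarily.

For (ii)$\Rightarrow$(i) we would like to run the construction backward: from a plane graph $H$ with a spanning tree $T_0$, let the tree edges be the class $A$, the other edges be $B$, and define a coloring of $V(H)$ by summing colors along tree paths. One direction of our argument does not reverse, though. A nonzero sum in $\mathbb F_2^2$ implies an odd count, but an odd count does not imply a nonzero sum: a path of three tree edges with colors $\alpha,\beta,\gamma$ has every color once, and yet $\alpha+\beta+\gamma=0$, so its two ends would receive the same value. The bad case is exactly that all three counts are odd, and then the path has odd length. If all relevant tree paths have even length, this cannot happen. So we double the tree edges by paths of length two.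

**Step 1: the graph $H'$ and the tree $T'$.** The purpose is to set up the even-length tree. Let $H$ be a loopless planar graph, drawn in the sphere. It suffices to color each component, so let $H$ be connected. Let $T_0$ be a spanning tree. For each edge $e$ of $T_0$ add a path of length $2$ with the same ends as $e$, drawn parallel to $e$ and close to it, with a new middle vertex. The result is a plane graph $H'$. The union $T'$ of the added paths is a subdivision of $T_0$ that contains all new vertices, so it is a spanning tree of $H'$. The edges of $H'$ outside $T'$ are exactly those of $H$, including the edges of $T_0$. Put
$$A=E(T'),\qquad B=E(H),$$
and let $\Gamma$ be the bipartite graph on $A\cup B$ in which $e\in A$ is adjacent to $f\in B$ if and only if $e$ lies on the path of $T'$ joining the ends of $f$.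

**Step 2: $\Gamma$ is a circle graph.** The purpose is to make (ii) applicable. We may take the drawing of $H'$ with polygonal edges. Let $D$ be a closed regular neighborhood of $T'$: take a small closed round disk around each vertex and a thin closed strip along each edge of $T'$. Choose the disks pairwise disjoint and so small that each meets only the edges at its center, each edge-end in a radius. Choose the strips so thin that they meet only the two vertex disks at their ends, are disjoint from each other, and avoid the edges in $B$. Since $T'$ is a tree, $D$ is built from disks by gluing along arcs in a treelike way, so $D$ is a closed disk. The closure of its complement in the sphere is a closed disk as well.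

Each $f\in B$ with ends $u\ne v$ starts along a radius in the vertex disk of $u$, leaves $D$ at a point of the boundary of that disk, stays outside $D$, and returns through the vertex disk of $v$. So $f$ crosses $\partial D$ in exactly two points, and the part outside $D$ is an arc in the complementary disk. For each $e\in A$ let $\tau_e$ be an arc across the strip of $e$, outside the vertex disks, crossing $T'$ once, at an interior point of $e$, with its ends on $\partial D$. The arcs $\tau_e$ are pairwise disjoint, and their ends differ from the points on the $f$'s. The arc $\tau_e$ cuts $D$ into two pieces. Each component of $T'-e$, together with its vertex disks, misses $\tau_e$ and so lies in one piece. The two components lie in different pieces, because $e$ crosses $\tau_e$ exactly once. So $\tau_e$ separates the two components of $T'-e$ in $D$.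

Now consider the cyclic order on $\partial D$ of the end-pairs of all $\tau_e$ and of the crossing pairs of all $f$.

* The pairs of $\tau_e$ and $\tau_{e'}$ do not interleave, because these arcs are disjoint in $D$.
* The pairs of $f$ and $f'$ do not interleave, because their outer arcs are disjoint in the complementary disk.
* The pairs of $\tau_e$ and $f=uv$ interleave if and only if the two crossing points of $f$ lie in different pieces of $D$ cut by $\tau_e$. These points lie on the vertex disks of $u$ and $v$, so this happens if and only if $u,v$ lie in different components of $T'-e$, that is, if and only if $e$ lies on the $T'$-path from $u$ to $v$, that is, if and only if $ef\in E(\Gamma)$.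

So the cyclic order is a word for $\Gamma$, and $\Gamma$ is a bipartite circle graph with bipartition $(A,B)$. No $f\in B$ is isolated: $H$ is loopless, so the $T'$-path between the ends of $f$ has an edge.

**Step 3: the 4-coloring of $H$.** The purpose is to sum the colors along tree paths, now recording all three parities. Take $c:A\to\{1,2,3\}$ as in (ii), and let $\varepsilon_1,\varepsilon_2,\varepsilon_3$ be the standard basis of $\mathbb F_2^3$. Fix a root $v_0\in V(H)$. For $v\in V(H)$ put
$$p(v)=\sum_{e}\varepsilon_{c(e)},\quad\text{the sum over the edges } e \text{ of the } T'\text{-path from } v_0 \text{ to } v .$$
This path joins two vertices of $H$ in the subdivision $T'$ of $T_0$, so it has even length. Hence $p(v)$ is a sum of an even number of basis vectors and lies in the subspace of vectors of even weight, which has $4$ elements. So $p$ uses at most four values.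

It is proper. Let $f=uv\in E(H)=B$. In $p(u)+p(v)$ the edges common to the two paths from $v_0$ cancel, and what remains is the $T'$-path from $u$ to $v$, whose edge set is $N_\Gamma(f)$. So
$$p(u)+p(v)=\sum_{e\in N_\Gamma(f)}\varepsilon_{c(e)} . \tag{3}$$
The $i$-th coordinate of the right-hand side is the parity of the number of times color $i$ occurs on $N_\Gamma(f)$. By (ii) some color occurs an odd number of times, so the sum is nonzero and $p(u)\neq p(v)$. Thus $p$ is a proper 4-coloring of $H$. $\blacksquare$
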